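# Top intersection numbers of $\lambda_1$ and $D$ on the perfect cone compactification of $\mathcal A_g$

## 1. The numbers in genus one, two and three

Let $\mathcal A_g$ be the moduli stack of principally polarized abelian varieties of dimension $g\ge 1$; its dimension is $G=g(g+1)/2$. Let $\mathcal A_g^{\rm Perf}$ be the toroidal compactification attached to the perfect cone decomposition (recalled in Section 2). Its boundary is an irreducible divisor $D$. Let $\lambda_1$ be the first Chern class of the Hodge bundle, extended to $\mathcal A_g^{\rm Perf}$. For $g\ge 2$ the classes $\lambda_1$ and $D$ generate the rational Picard group, so all top intersections of divisor classes are encoded in the $G+1$ numbers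
$$\deg\lambda_1^nD^{G-n},\qquad 0\le n\le G,$$
or, equivalently, in the polynomial $\deg(\lambda_1-tD)^G=\sum_j\binom Gj(-t)^j\deg\lambda_1^{G-j}D^j$. Which of these numbers are zero?

The answer one would first guess is: none of them. The classes $\lambda_1$ and $D$ satisfy no linear relation for $g\ge2$, and a polynomial of degree $G$ has no evident reason to lose coefficients. We test this, using two values quoted in Gerard van der Geer, "The cohomology of the moduli space of abelian varieties", arXiv:1112.2294 (2011):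
$$\deg \lambda_1^G = (-1)^G \frac{G!}{2^g} \prod_{k=1}^g \frac{\zeta(1-2k)}{(2k-1)!!},\qquad
\deg \lambda_1^{g(g-1)/2} D^g = (-1)^{G-1}\frac{(g-1)!\,(G-g)!}{2} \prod_{k=1}^{g-1} \frac{\zeta(1-2k)}{(2k-1)!!}.$$

*Genus one.* Here $G=1$, and since $\zeta(-1)=-\frac1{12}$ we get $\deg\lambda_1=\frac1{24}$ and $\deg D=\frac12$. Both are nonzero, and the guess survives.

*Genus two.* Here $G=3$ and $n\in\{0,1,2,3\}$. Recall the Satake compactification $\mathcal A_g^{\rm Sat}=\mathcal A_g\sqcup\mathcal A_{g-1}\sqcup\dots\sqcup\mathcal A_0$: it is projective, a positive multiple of $\lambda_1$ is the pullback of an ample class under $\mathcal A_g^{\rm Perf}\to\mathcal A_g^{\rm Sat}$, and $D$ maps onto $\mathcal A_{g-1}^{\rm Sat}$. So $\lambda_1|_D$ comes from a space of dimension $g(g-1)/2$, and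
$$\deg\lambda_1^nD^{G-n}=0\qquad\text{for } \tfrac{g(g-1)}2<n<G .$$
For $g=2$ this gives $\deg\lambda_1^2D=0$. The guess fails, but for a dimension reason, and one would repair it: the numbers vanish exactly when this dimension count forces it.

*Genus three.* Here $G=6$. The dimension count kills $n=4,5$. It says nothing about $n\le 3$, so the repaired guess predicts $\deg\lambda_1^2D^4\ne0$. We can compute this number by hand. Pass to level $N\ge3$, which multiplies all degrees by the same constant. Take $n=2$ general members of a suitable multiple of $\lambda_1$ on $\mathcal A_2^{\rm Sat}$. They cut out a curve $Z$ (the dimension is $3-2$) which misses $\mathcal A_1^{\rm Sat}$, because $2>\dim\mathcal A_1^{\rm Sat}=1$. So $Z$ is a compact curve inside $\mathcal A_2$.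

Over $\mathcal A_{g-1}$ the boundary is explicit. Write $\tau=\begin{pmatrix}\tau''&z\\z^T&\tau'\end{pmatrix}\in\mathbb H_g$ with $\tau''$ a scalar and put $w=e^{2\pi i\tau''/N}$. Over $\mathcal A_{g-1}$ the boundary components $B=\{w=0\}$ at level $N$ are disjoint, and $D$ pulls back to $N\sum B$, since $e^{2\pi i\tau''}=w^N$. Each $B$ is a family of abelian varieties with fibre coordinate $z$. The gluing maps are
$$z\mapsto z+a\tau'+b,\qquad \tau''\mapsto\tau''+2az^T+a\tau'a^T+c\qquad (a,b\in N\mathbb Z^{g-1},\ c\in N\mathbb Z)$$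
and, for $\begin{pmatrix}A'&B'\\C'&D'\end{pmatrix}$ in the level-$N$ group of genus $g-1$,
$$\tau'\mapsto(A'\tau'+B')(C'\tau'+D')^{-1},\quad z\mapsto z(C'\tau'+D')^{-1},\quad \tau''\mapsto\tau''-z(C'\tau'+D')^{-1}C'z^T.$$
So $w$ is multiplied by $\exp\frac{2\pi i}N(2az^T+a\tau'a^T)$, respectively by $\exp\frac{-2\pi i}N\,z(C'\tau'+D')^{-1}C'z^T$. Under multiplication by $M$ in the fibres, which replaces $(z,a)$ by $(Mz,Ma)$, both factors are raised to the power $M^2$. Hence the class $\nu$ of the normal bundle of $B$ satisfies $[M]^*\nu=M^2\nu$. Let $B_Z$ be the part of $B$ over $Z$, of dimension $e+g-1$ with $e=\dim Z$. Since $[M]$ has degree $M^{2(g-1)}$ on $B_Z$,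
$$M^{2(e+g-1)}\int_{B_Z}\nu^{e+g-1}=M^{2(g-1)}\int_{B_Z}\nu^{e+g-1},$$
so the integral is $0$ if $e>0$. For $g=3$, $n=2$ we have $e=1$, and $\deg\lambda_1^2D^4$ is a constant times a sum of integrals $\int_{B_Z}\nu^3$. It is zero, and the repaired guess is wrong too.

The same computation gives $\deg\lambda_1^nD^{G-n}=0$ for $\frac{(g-1)(g-2)}2<n<\frac{g(g-1)}2$. The lower bound is what makes $Z$ miss $\mathcal A_{g-2}^{\rm Sat}$, and exactly there the method stops. The survivors so far are
$$g=1:\ n=0,1;\qquad g=2:\ n=0,1,3;\qquad g=3:\ n=0,1,3,6,$$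
the triangular numbers. The first non-triangular exponent out of reach is $g=4$, $n=2$. There two general sections of $\mathcal A_3^{\rm Sat}$ (dimension $6$) cut out a fourfold that meets $\mathcal A_2^{\rm Sat}$ (dimension $3$) in a curve. Over that curve the abelian threefolds degenerate, the formulas above describe only part of $D$, and we no longer have a self-map of the family that multiplies $\nu$ by $M^2$. One would have to follow $D^7|_D$ into strata governed by higher-dimensional cones.

The source states the expected pattern.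

**Conjecture (Erdenberger, Grushevsky, Hulek).** For every $g\ge1$, the number $\deg\lambda_1^nD^{G-n}$ on $\mathcal A_g^{\rm Perf}$ vanishes unless $n=k(k+1)/2$ for some integer $0\le k\le g$.

It is true, and we prove it here. We will not restrict to the boundary at all. Instead we compute the whole polynomial $\deg(\lambda_1-tD)^G$ at once, as the volume of an explicit region in $\mathcal A_g$.

## 2. The forms $S_\tau$, perfect cones, and Möbius numbers

**Groups and lattices.** Put $\Gamma=\mathrm{Sp}(2g,\mathbb Z)$, acting on $\mathbb H_g\ni\tau=X+iY$ by $\gamma\tau=(A\tau+B)(C\tau+D)^{-1}$. Vectors $v=(m,n)\in L=\mathbb Z^g\times\mathbb Z^g$ are rows, $E((m,n),(m',n'))=mn'^T-nm'^T$, and $\Gamma$ acts on $L$ on the right. A sublattice is *primitive* if it is saturated, i.e. if it equals the intersection of $L$ with its rational span; it is *isotropic* if $E$ vanishes on it, and *Lagrangian* if moreover its rank is $g$. We use two standard facts: $\Gamma$ is transitive on primitive isotropic sublattices of a given rank, and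 every primitive isotropic sublattice lies in a primitive Lagrangian one. $\mathrm{Pos}_r$ is the cone of positive definite real symmetric $r\times r$ matrices, and $dq=\prod_{i\le j}dq_{ij}$. A symmetric matrix $q$ is also the form $q(x)=xqx^T$ on rows; in $xx^T$ the letter $x$ denotes the corresponding column, so that $\mathrm{tr}(T\,xx^T)=T(x)$. Finally $dd^c=\frac i{2\pi}\partial\bar\partial$ and $d\mu=(\det Y)^{-(g+1)}dX\,dY$, the $\Gamma$-invariant measure on $\mathbb H_g$. Integrals over a quotient are integrals over a measurable fundamental domain.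

**The form $S_\tau$.** For $\tau\in\mathbb H_g$ put
$$S_\tau(m,n)=(m\tau+n)\,Y^{-1}\,\overline{(m\tau+n)}^T .$$
This is a positive definite quadratic form on $L\otimes\mathbb R$. For $g=1$ it is $|m\tau+n|^2/y$. If $\gamma=\begin{pmatrix}A&B\\C&D\end{pmatrix}\in\Gamma$ and $v=(m,n)$, then
$$m\,\gamma\tau+n=\bigl((mA+nC)\tau+(mB+nD)\bigr)(C\tau+D)^{-1}.$$
Combined with $(\operatorname{Im}\gamma\tau)^{-1}=(C\tau+D)Y^{-1}\overline{(C\tau+D)}^T$, this gives
$$S_{\gamma\tau}(v)=S_\tau(v\gamma).\tag{1}$$

**Perfect cones.** Let $\Lambda_0\cong\mathbb Z^r$ be a primitive isotropic sublattice. A positive definite form $T_0$ on $\Lambda_0$ with minimum $1$ on $\Lambda_0\setminus0$ is *perfect* if the equations $T(x)=1$ for $x\in\mathrm{Min}(T_0)$ determine $T=T_0$. Its perfect cone is $\mathrm{cone}\{xx^T:x\in\mathrm{Min}(T_0)\}\subset\mathrm{Sym}^2(\Lambda_0\otimes\mathbb R)$. These cones and their faces form a $\mathrm{GL}_r(\mathbb Z)$-invariant rational polyhedral decomposition (Voronoi's theorem). Let $\varphi$ be linear on each perfect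 cone, with $\varphi(xx^T)=1$ for $x\in \mathrm{Min}(T_0)$; thus $\varphi=\mathrm{tr}(T_0\,\cdot)$ on the cone of $T_0$.

*Example.* For $r=1$ the cone is $\mathbb R_{\ge0}$ and $\varphi(R)=R$. For $r=2$ take $T_0=\begin{pmatrix}1&1/2\\1/2&1\end{pmatrix}$, i.e. $x_1^2+x_1x_2+x_2^2$, with minimal vectors $\pm e_1,\pm e_2,\pm(e_1-e_2)$. Its cone consists of the matrices $R=\begin{pmatrix}a+c&-c\\-c&b+c\end{pmatrix}$ with $a,b,c\ge0$, and $\varphi(R)=a+b+c=\mathrm{tr}(T_0R)$.

Put $K_1=\{T\ge0:T(x)\ge1\ \forall x\ne0\}$. If $R=\sum a_xxx^T$ lies in the cone of $T_0$ (with $a_x\ge 0$) and $T\in K_1$, then $\mathrm{tr}(TR)=\sum a_xT(x)\ge\sum a_x=\varphi(R)=\mathrm{tr}(T_0R)$, and $T_0\in K_1$. Hence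
$$\varphi(R)=\min_{T\in K_1}\mathrm{tr}(TR).\tag{2}$$
So $\varphi$ is well defined. It is also compatible with inclusions $\Lambda_0\subset\Lambda_0'$ of primitive isotropic sublattices: elements of $K_1(\Lambda_0')$ restrict to elements of $K_1(\Lambda_0)$, and $T\in K_1(\Lambda_0)$ extends to $T\oplus1\in K_1(\Lambda'_0)$ on a lattice complement.

**The classes.** $\lambda_1$ is the canonical extension of the determinant of the Hodge bundle: sections of $\lambda_1^k$ over $\mathcal A_g$ are functions with $F(\gamma\tau)=\det(C\tau+D)^kF(\tau)$, and near the cusp of $\Lambda_0$, in coordinates of a symplectic basis adapted to $\Lambda_0$ (Section 8), $F\equiv1$ is a local frame. The divisor $D$ is $\mathbb Q$-Cartier and is given near the cusp of $\Lambda_0$ by the piecewise linear function $\varphi$. Degrees are taken on the stack; another normalization of $D$ only rescales.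

**Möbius numbers.** For a finite lattice (poset) with bottom $\hat0$, the Möbius function is defined by $\mu(\hat0,\hat0)=1$ and $\sum_{x\le z}\mu(\hat0,x)=0$ for $z>\hat0$. For $q\in\mathrm{Pos}_r$, $r\ge1$, let $W(q)=\{x\in\mathbb Z^r\setminus0:q(x)<1\}$, a finite set. Put $m(q)=0$ if $W(q)$ does not span $\mathbb R^r$. Otherwise let $m(q)=\mu(\hat0,\hat1)$ for the lattice of subspaces spanned by subsets of $W(q)$. For $r=0$ put $m=1$. The function $m$ is $\mathrm{GL}_r(\mathbb Z)$-invariant and constant off the locally finite family of hyperplanes $q(x)=1$.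

*Example.* For $r=1$: $m(q)=-1$ if $q<1$, and $0$ otherwise. For $r=2$, if $W(q)$ spans and its elements lie on $N$ lines, then $\mu(\hat0,\hat1)=-(1-N)=N-1$. For $q=\frac12 I$ the short vectors are $\pm e_1,\pm e_2$, so $m=1$. For $q=\frac25I$ also $e_1\pm e_2$ are short (value $\frac45$), so $m=3$.

## 3. The vanishing theorem and a volume formula

Let $\ell_k=\deg\lambda_1^{k(k+1)/2}$ on $\mathcal A_k^{\rm Perf}$, and $\ell_0=1$.

**Theorem.** Let $g\ge1$.

(A) $\deg\lambda_1^nD^{G-n}=0$ unless $n=k(k+1)/2$ with $0\le k\le g$.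

(B) If $n=k(k+1)/2$ with $0\le k<g$, put $r=g-k$ and $c=G-n$. Then
$$\deg\lambda_1^nD^{c}=(-1)^{c+r}\,c!\;2^{kr+\frac{r(r-1)}2-1}\;\ell_k\int_{\mathrm{GL}_r(\mathbb Z)\backslash \mathrm{Pos}_r}|m(q)|\det(q)^k\,dq ,\tag{3}$$
where the integral is finite and strictly positive. Together with $\ell_g>0$: $\deg\lambda_1^nD^{G-n}\ne0$ if and only if $n=k(k+1)/2$ for some $0\le k\le g$.

(C) For $0<s<1$ and $t=s/4\pi$,
$$\deg(\lambda_1-tD)^G=\frac{G!\,2^{g(g-1)/2}}{2(4\pi)^G}\;\mu\bigl(\{\tau\in\Gamma\backslash\mathbb H_g:\ S_\tau(v)\ge s\ \ \forall v\in L\setminus0\}\bigr).\tag{4}$$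

In particular, the conjecture holds for every $g\ge1$.

## 4. Genus one: flattening $-\log y$ above height $1/s$

Formula (4) and its proof are already visible for $g=1$. The weight $-\log y$ gives the invariant metric $|F|^2y$ on $\lambda_1$, and $dd^c(-\log y)=\frac1{4\pi}\frac{dx\,dy}{y^2}$. The curve has area $\frac\pi3$, and half of $\frac1{4\pi}\cdot\frac\pi3$ is $\frac1{24}=\deg\lambda_1$ (the half comes from $-1\in\Gamma$, which acts trivially).

For $\lambda_1-tD$ we need a weight that behaves like $t\log|w|^2$ at the cusp, where $w=e^{2\pi i\tau}$ and $\log|w|^2=-4\pi y$. So the weight should decay like $-sy$ with $s=4\pi t$. The cheapest way to arrange this is to follow $-\log y$ up to $y=1/s$, where its slope is $-s$, and to continue along the tangent line: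
$$\psi_s(y)=\begin{cases}-\log y,&y\le1/s,\\ \log s-sy+1,&y\ge1/s.\end{cases}$$
This is convex and $C^1$, so it gives a semipositive metric. Its curvature vanishes where $\psi_s$ is linear, and no mass sits on the line $y=1/s$ because the slope does not jump. In the standard fundamental domain $\min_{v\ne0}S_\tau(v)=1/y$, and the height $1/s$ exceeds $1$, so we may do this at the cusp without interference. The remaining area is $\frac\pi3-\int_{1/s}^\infty\frac{dy}{y^2}=\frac\pi3-s$, and
$$\tfrac12\cdot\tfrac1{4\pi}\bigl(\tfrac\pi3-s\bigr)=\tfrac1{24}-\tfrac t2=\deg\lambda_1-t\deg D .$$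

Two features of this computation generalize. First, $\log T-Ty+1$ is the tangent line to $-\log y$ at $y=1/T$, so
$$\psi_s(y)=\sup_{T\ge s}(\log T-Ty+1).$$
In rank $r$ we shall take the supremum over forms $T$ with $T(x)\ge s$ for all nonzero integral $x$. By (2), this condition on slopes is the one that produces decay at the rate $s\varphi$, which is what the divisor $D$ on the *perfect cone* compactification requires. Second, the area is a constant minus a cusp term that is homogeneous in $s$. In genus $g$ the cusps have ranks $r=1,\dots,g$ and overlap, so we sort them by Möbius inversion. The rank-$r$ term will be homogeneous of degree $\dim\mathcal A_g-\dim\mathcal A_{g-r}$, and no other powers of $s$ can occur. This is the reason for the vanishing.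

## 5. Short vectors span isotropic sublattices

**Step 1: a Cauchy–Schwarz bound for $E$.** This step replaces the disjointness of horoballs. For $w=m\tau+n$ and $w'=m'\tau+n'$, consider the Hermitian form $wY^{-1}\bar w'^T$. Since $w=(mX+n)+i\,mY$, its imaginary part is
$$m(Xm'^T+n'^T)-(mX+n)m'^T=mn'^T-nm'^T=E(v,v').$$
By Cauchy–Schwarz,
$$|E(v,v')|\le\sqrt{S_\tau(v)S_\tau(v')}.\tag{5}$$

From now on **fix $0<s<1$**. If $S_\tau(v),S_\tau(v')\le s'$ with $s'<1$, then $E(v,v')$ is an integer of absolute value less than $1$, hence $0$. So the vectors with $S_\tau(v)<s$, or with $S_\tau(v)\le s'<1$, span an isotropic subspace.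

**Definition.** $\Lambda(\tau)$ is the primitive sublattice of $L$ rationally spanned by the $v$ with $S_\tau(v)<s$. It is isotropic. By (1), $\Lambda(\gamma\tau)\gamma=\Lambda(\tau)$.

Let $\Lambda_\infty=\{(0,n)\}$. Every primitive Lagrangian is $\Lambda=\Lambda_\infty\gamma$ with $\gamma\in\Gamma$, and by (1)
$$S_\tau((0,n)\gamma)=n(\operatorname{Im}\gamma\tau)^{-1}n^T,$$
so $S_\tau|_\Lambda$ has matrix $(\operatorname{Im}\gamma\tau)^{-1}$.

## 6. The convex function $\psi_s$

In rank $r$ let $K_s=\{T\ge0:T(x)\ge s\ \forall x\in\mathbb Z^r\setminus0\}$. This is closed and convex. If $T\ge0$ is degenerate, or if $\det T$ is below a suitable positive constant depending on $r$ and $s$, then the symmetric convex set $\{T(x)<s\}$ has volume greater than $2^r$ (or infinite volume), and Minkowski's theorem gives a nonzero integral point in it. So all $T\in K_s$ are positive definite, with $\det T$ bounded below by a positive constant. For $Y\in\mathrm{Pos}_r$ put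
$$\psi_s(Y)=\sup_{T\in K_s}\bigl(\log\det T-\mathrm{tr}(TY)+r\bigr).\tag{6}$$

**Step 2: a unique maximizer, and differentiability.** We need $\psi_s$ to be $C^1$, so that, as in genus one, no mass is created where it stops being $-\log\det$. If $Y\ge\varepsilon I$, then
$$\log\det T-\mathrm{tr}(TY)\le r\log\tfrac{\mathrm{tr}T}r-\varepsilon\,\mathrm{tr}T\to-\infty$$
as $T\to\infty$. Together with the closedness of $K_s$ and the lower bound on $\det T$, this shows that the supremum is attained. It is attained at a unique point $T(Y)$, by strict concavity of $\log\det$. As a supremum of affine functions, $\psi_s$ is convex; it is finite, hence continuous.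

The map $Y\mapsto T(Y)$ is continuous. Let $Y_n\to Y$. The values $\log\det T(Y_n)-\mathrm{tr}(T(Y_n)Y_n)=\psi_s(Y_n)-r$ are bounded below, so by the estimate above (with one $\varepsilon$ for all $n$) the $T(Y_n)$ are bounded. Any limit point lies in $K_s$ and attains the value $\psi_s(Y)$, so it is $T(Y)$. Finally, testing (6) at $Y'$ with $T(Y)$ and at $Y$ with $T(Y')$ gives
$$-\mathrm{tr}\bigl(T(Y)(Y'-Y)\bigr)\le\psi_s(Y')-\psi_s(Y)\le-\mathrm{tr}\bigl(T(Y')(Y'-Y)\bigr).$$
As $T$ is continuous, $\psi_s$ is $C^1$ with $d\psi_s=-\mathrm{tr}(T(Y)\,dY)$.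

**Step 3: comparison with $-\log\det$.** This step locates the region where $\psi_s=-\log\det$. Let $\mu_i>0$ be the eigenvalues of $TY$ for $T>0$. Then $\log\det T-\mathrm{tr}(TY)+r=-\log\det Y+\sum(\log\mu_i-\mu_i+1)\le-\log\det Y$, with equality only for $T=Y^{-1}$. Hence
$$\psi_s(Y)\le-\log\det Y,\quad\text{with equality iff }Y^{-1}\in K_s\ (\text{then }T(Y)=Y^{-1}).\tag{7}$$
If $T(Y)$ is an interior point of $K_s$, it is a critical point of $\log\det T-\mathrm{tr}(TY)$, so $T(Y)=Y^{-1}$. Therefore $Y^{-1}\notin K_s$ implies $T(Y)\in\partial K_s$.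

**Step 4: the optimality condition.** This step characterizes $T(Y)$ by an equation that can be transported between lattices. The claim is
$$T=T(Y)\iff T\in K_s\ \text{ and }\ Y-T^{-1}=\sum a_x\,xx^T\ \text{ (finite sum), } a_x\ge0,\ T(x)=s\text{ whenever }a_x\ne0.\tag{8}$$

The gradient of $\log\det T-\mathrm{tr}(TY)$ at $T$ is $T^{-1}-Y$. By concavity, $T\in K_s$ is the maximizer iff $\langle T^{-1}-Y,T'-T\rangle\le0$ for all $T'\in K_s$, where $\langle A,B\rangle=\mathrm{tr}(AB)$.

*Necessity.* Let $H$ be symmetric with $H(x)\ge0$ for every $x$ with $T(x)=s$. For small $\varepsilon>0$ we have $T+\varepsilon H\ge\frac12T$, so only the finitely many $x$ with $T(x)\le2s$ can violate $(T+\varepsilon H)(x)\ge s$. Those with $T(x)=s$ do not, and the others do not once $\varepsilon$ is small. So $T+\varepsilon H\in K_s$, and $\langle Y-T^{-1},H\rangle\ge0$. Thus $\langle Y-T^{-1},H\rangle\ge0$ whenever $\langle xx^T,H\rangle\ge0$ for the finitely many active $x$. By Farkas' lemma $Y-T^{-1}=\sum a_xxx^T$ with $a_x\ge0$ and active $x$.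

*Sufficiency.* For $T'\in K_s$, $\langle T^{-1}-Y,T'-T\rangle=-\sum a_x(T'(x)-s)\le0$.

**Step 5: the correction term depends only on short vectors.** This step will let us glue the weights attached to different Lagrangians. For a positive definite form $q$ on a lattice $M\cong\mathbb Z^r$ put
$$\Psi_M(q)=\psi_s(q^{-1})+\log\det q^{-1}=\max_{T\in K_s(M)}\bigl(\log\det(Tq^{-1})-\mathrm{tr}(Tq^{-1})+r\bigr)\le0,\tag{9}$$
and $\Psi_0=0$. A change of basis replaces $q,T$ by $UqU^T,UTU^T$ and $Tq^{-1}$ by a conjugate, so $\Psi_M$ is independent of the basis. *Example:* for $M=\mathbb Z$, $\Psi_M(q)=0$ if $q\ge s$, and $\Psi_M(q)=\log\frac sq-\frac sq+1$ if $q<s$.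

**Lemma 1.** If a primitive $M_0\subset M$ contains all $x\in M$ with $q(x)<s$, then $\Psi_M(q)=\Psi_{M_0}(q|_{M_0})$.

*Proof.* Inverse forms are elements of $\mathrm{Sym}^2(M_{\mathbb R})$, and (8) with $Y=q^{-1}$ makes sense in any real basis of $M_{\mathbb R}$. Write $M_{\mathbb R}=M_{0,\mathbb R}\oplus V$ ($q$-orthogonal), so $q=q_0\oplus q_V$ and $q^{-1}=q_0^{-1}\oplus q_V^{-1}$. Let $T_0$ be the maximizer for $q_0$ on $M_0$. By (8), $q_0^{-1}-T_0^{-1}=\sum a_xxx^T\ge0$ with $x\in M_0$ and $T_0(x)=s$ when $a_x\neq 0$; hence $T_0\ge q_0$. Put $T=T_0\oplus q_V$, so $T\ge q$.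

First, $T\in K_s(M)$: if $x\in M\setminus M_0$ then $T(x)\ge q(x)\ge s$ by hypothesis, and if $0\ne x\in M_0$ then $T(x)=T_0(x)\ge s$. Second, $q^{-1}-T^{-1}=(q_0^{-1}-T_0^{-1})\oplus0=\sum a_xxx^T$ with $T(x)=T_0(x)=s$ whenever $a_x\ne0$. By (8), $T$ is the maximizer for $q$ on $M$, and its value in (9) is
$$\log\det(T_0q_0^{-1})-\mathrm{tr}(T_0q_0^{-1})-\dim V+\mathrm{rk}\,M=\Psi_{M_0}(q_0).\qquad\square$$

## 7. An invariant plurisubharmonic weight on $\mathbb H_g$

**Step 6: definition and invariance.** We want a metric on $\lambda_1$ over $\mathcal A_g$ that is flattened near every cusp at once. Put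
$$F_s(\tau)=\Psi_\Lambda(S_\tau|_\Lambda)\ \text{ for any primitive Lagrangian }\Lambda\supseteq\Lambda(\tau),\qquad u_s(\tau)=-\log\det Y+F_s(\tau).\tag{10}$$
All $v\in\Lambda$ with $S_\tau(v)<s$ lie in $\Lambda(\tau)$. So Lemma 1 gives $F_s(\tau)=\Psi_{\Lambda(\tau)}(S_\tau|_{\Lambda(\tau)})$, and the choice of $\Lambda$ does not matter. By (1), $v\mapsto v\gamma$ is an isometry from $(\Lambda(\gamma\tau),S_{\gamma\tau})$ to $(\Lambda(\tau),S_\tau)$, so $F_s$ is $\Gamma$-invariant. Since $\det\operatorname{Im}\gamma\tau=\det Y/|\det(C\tau+D)|^2$, we get $u_s(\gamma\tau)=u_s(\tau)+\log|\det(C\tau+D)|^2$, and $|F|^2e^{-ku_s}$ defines a metric on $\lambda_1^k$ over $\mathcal A_g$.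

**Step 7: a local formula, and plurisubharmonicity.** Let $\tau_0\in\mathbb H_g$ and $s<s'<1$. For $\tau$ near $\tau_0$ we have $S_\tau\ge(s/s')S_{\tau_0}$, so every $v$ with $S_\tau(v)<s$ satisfies $S_{\tau_0}(v)\le s'$. By Section 5 the vectors with $S_{\tau_0}\le s'$ span an isotropic space, which lies in one primitive Lagrangian $\Lambda=\Lambda_\infty\gamma$. This $\Lambda$ contains $\Lambda(\tau)$ for all $\tau$ near $\tau_0$. Since $S_\tau|_\Lambda$ has matrix $(\operatorname{Im}\gamma\tau)^{-1}$, (9) gives $F_s(\tau)=\psi_s(\operatorname{Im}\gamma\tau)+\log\det\operatorname{Im}\gamma\tau$, that is,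
$$u_s(\tau)=-\log|\det(C\tau+D)|^2+\psi_s(\operatorname{Im}\gamma\tau)\qquad(\tau\text{ near }\tau_0).\tag{11}$$
A convex function of the imaginary part is plurisubharmonic (psh): on a complex line $\tau_1+\zeta\xi$ the imaginary part is real affine in $\zeta$, and a convex function on $\mathbb C$ is subharmonic. The first term of (11) is pluriharmonic and $\gamma$ is biholomorphic. So $u_s$ is continuous and psh on $\mathbb H_g$.

## 8. Growth at the boundary, and degree as mass

**Facts used.** (i) A bounded psh function on the complement of a hypersurface extends to a psh function. (ii) Bedford–Taylor: for a locally bounded psh $\phi$ and a closed positive current $T$, $dd^c\phi\wedge T:=dd^c(\phi T)$ is a closed positive current. The resulting measures $(dd^c\phi)^G$ do not charge pluripolar sets and are weakly continuous under locally uniform convergence of the $\phi$'s. (iii) Toroidal charts (Ash–Mumford–Rapoport–Tai, *Smooth Compactifications of Locally Symmetric Varieties*; Namikawa; Faltings–Chai), in the following form.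

Fix $N\ge3$. A regular $\Gamma(N)$-admissible refinement of the perfect cone decomposition gives a smooth compact toroidal compactification $\tilde X$ of $\mathcal A_g(N)=\Gamma(N)\backslash\mathbb H_g$, with a map $p:\tilde X\to\mathcal A_g^{\rm Perf}$ of degree $[\Gamma:\Gamma(N)]$. Let $B=\tilde X\setminus\mathcal A_g(N)$. Let $x\in B$ lie over the cusp of a primitive isotropic $\Lambda_0$ of rank $r\ge1$, and put $i=g-r$. In an *adapted* symplectic basis, meaning $\Lambda_0=\{(0,(n_1,0)):n_1\in\mathbb Z^r\}$, write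
$$\tau=\begin{pmatrix}\tau''&z\\z^T&\tau'\end{pmatrix},\qquad\tau''\text{ of size }r\times r .$$
There is a cone $\sigma$ of the refinement, contained in the perfect cone of some $T_0$, with relative interior in $\mathrm{Pos}_r$, and generated by part $N_1,\dots,N_d$ of a basis $(N_k)$ of $N\,\mathrm{Sym}_r(\mathbb Z)$. There is a neighborhood $V$ of $x$ with coordinates $w_k=e^{2\pi i\tau_k}$ (where $\tau''=\sum\tau_kN_k$), $z$, $\tau'$, in which $B=\{w_1\cdots w_d=0\}$. Here $|w_k|$ is small for $k\le d$, while $w_k$ ($k>d$), $z$, $\tau'$ stay in small relatively compact sets of $\mathbb C^*$, $\mathbb C^{r\times i}$, $\mathbb H_i$. A function $e^{2\pi i\,\mathrm{tr}(T\tau'')}=\prod w_k^{\mathrm{tr}(TN_k)}$ has order $\mathrm{tr}(TN_k)$ along $w_k=0$. Since $D$ is given by $\varphi=\mathrm{tr}(T_0\,\cdot)$ on the cone of $T_0$,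
$$p^*D=\sum_{k\le d}\varphi(N_k)\{w_k=0\}\quad\text{in }V,\tag{12}$$
and $F\equiv1$ is a frame of $\lambda_1$. Put $y_k=\operatorname{Im}\tau_k=-\frac1{4\pi}\log|w_k|^2$.

**Step 8: freedom in the adapted basis.** We want to move a chosen Lagrangian to $\Lambda_\infty$ without spoiling the chart. We have $\Lambda_0^\perp=\{m=(0,m_2)\}$ and $\Lambda_0^\perp/\Lambda_0=\{(m_2,n_2)\}\cong\mathbb Z^{2i}$. For $\gamma'=\begin{pmatrix}A'&B'\\C'&D'\end{pmatrix}\in\mathrm{Sp}(2i,\mathbb Z)$ let $\gamma\in\Gamma$ have blocks $1\oplus A'$, $0\oplus B'$, $0\oplus C'$, $1\oplus D'$. Then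
$$C\tau+D=\begin{pmatrix}1&0\\C'z^T&C'\tau'+D'\end{pmatrix},$$
and multiplying $A\tau+B$ by its inverse gives
$$(\tau',z,\tau'')\mapsto\bigl(\gamma'\tau',\ z(C'\tau'+D')^{-1},\ \tau''-z(C'\tau'+D')^{-1}C'z^T\bigr).$$
So each $w_k$ is multiplied by a nowhere zero holomorphic function of $(z,\tau')$, and the chart keeps its form with the same $\sigma$. The automorphy factor $\det(C'\tau'+D')$ is a holomorphic unit near $x$, so $F\equiv1$ in the new coordinates is again a frame of $\lambda_1$.

**Step 9: one Lagrangian for the whole chart.** We show that for $V$ small, after a change of adapted basis, $u_s=\psi_s(Y)$ on $V\setminus B$.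

For $v=(0,(n_1,0))\in\Lambda_0$, $S_\tau(v)=n_1(Y'')^{-1}n_1^T$ with $Y''=\operatorname{Im}\tau''-\operatorname{Im}z(\operatorname{Im}\tau')^{-1}\operatorname{Im}z^T$, since the upper left block of $Y^{-1}$ is the inverse of this Schur complement. As $\sum_{k\le d}N_k\in\mathrm{Pos}_r$ and $y_k$ ($k\le d$) is large, $Y''$ is large for $V$ small, and a basis of $\Lambda_0$ has $S_\tau<s$. So $\Lambda_0\subseteq\Lambda(\tau)$, and since $\Lambda(\tau)$ is isotropic, $\Lambda(\tau)\subseteq\Lambda_0^\perp$.

For $v\in\Lambda_0^\perp$ with image $\bar v=(m_2,n_2)$ we have $w=m\tau+n=(w_1,w_2)$ with $w_2=m_2\tau'+n_2$. Completing squares gives $wY^{-1}\bar w^T\ge w_2(\operatorname{Im}\tau')^{-1}\bar w_2^T$, i.e. $S_\tau(v)\ge S_{\tau'}(\bar v)$.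

Let $\tau_0'$ be the value of $\tau'$ at $x$. As in Step 7, for $\tau'$ near $\tau_0'$ all $\bar v$ with $S_{\tau'}(\bar v)<s$ satisfy $S_{\tau_0'}(\bar v)\le s'<1$, so they lie in one primitive Lagrangian $\bar\Lambda\subset\mathbb Z^{2i}$. Its preimage $\Lambda\subset\Lambda_0^\perp$ is a primitive Lagrangian. A vector with $S_\tau(v)<s$ lies in $\Lambda_0^\perp$ and its image lies in $\bar\Lambda$; so $\Lambda\supseteq\Lambda(\tau)$ for all $\tau$ over $V\setminus B$. Choose $\gamma'$ with $\bar\Lambda=\{(0,n_2)\}\gamma'$ and change the adapted basis by Step 8. Then $\Lambda=\Lambda_\infty$, and (11) with $\gamma=1$ gives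
$$u_s=\psi_s(Y),\qquad Y=Y_0+R,\qquad R=\sum_{k\le d}(y_k-y^0)N_k,\qquad y_k\ge y^0,\tag{13}$$
where $R$ sits in the upper left block and $y^0$ is a large constant. For $V$ small enough, $Y_0$ stays in a compact subset of $\mathrm{Pos}_g$. Indeed $\operatorname{Im}\tau'$ lies in a compact subset of $\mathrm{Pos}_i$, $\operatorname{Im}z$ is bounded, and the $r$-block of $Y_0$ is $y^0\sum_{k\le d}N_k$ plus a bounded term. So for $y^0$ large its Schur complement is bounded below by a positive multiple of $I$.

**Step 10: $u_s$ grows exactly like $-s\varphi$.** This is where the perfect cones enter. Write $R=\sum a_xxx^T$ in the perfect cone of $T_0$, $a_x\ge0$, so $\varphi(R)=\sum a_x=\sum_{k\le d}\varphi(N_k)(y_k-y^0)$.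

*Upper bound.* For $T\in K_s$ (rank $g$), $\mathrm{tr}(TR)=\sum a_xT(x)\ge s\varphi(R)$. Hence, by Step 3 applied to $Y_0$, $\psi_s(Y)\le-\log\det Y_0-s\varphi(R)$.

*Lower bound.* $T_\sigma=T_0\oplus1_i$ lies in $K_1$ and $\mathrm{tr}(T_\sigma R)=\mathrm{tr}(T_0R)=\varphi(R)$. Testing (6) with $sT_\sigma\in K_s$ gives $\psi_s(Y)\ge\log\det(sT_\sigma)-s\,\mathrm{tr}(T_\sigma Y_0)+g-s\varphi(R)$.

Therefore $u_s+s\sum_{k\le d}\varphi(N_k)y_k$ is bounded on $V\setminus B$. With $s=4\pi t$ this function is $u_s-t\sum_{k\le d}\varphi(N_k)\log|w_k|^2$, which by (12) is the local weight of the induced metric on $p^*(\lambda_1-tD)$. It is psh on $V\setminus B$, since $\log|w_k|^2$ is pluriharmonic there. Being bounded, it extends to a bounded psh function on $V$, and on $V\setminus B$ its $dd^c$ is $dd^cu_s$.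

**Step 11: mass equals degree.** Let $t\in(0,\frac1{4\pi})$ be rational. A multiple of $p^*(\lambda_1-tD)$ is a line bundle on the compact manifold $\tilde X$ with locally bounded psh weights. After dividing by the multiple let $\phi$ be these weights, $\phi_0$ the weights of a smooth metric, $\theta=dd^c\phi_0$, and $h=\phi-\phi_0$, a global bounded function. By the definition of $dd^c\phi\wedge T$,
$$(dd^c\phi)^{j+1}\wedge\theta^{G-j-1}-(dd^c\phi)^{j}\wedge\theta^{G-j}=dd^c\bigl(h\,(dd^c\phi)^j\wedge\theta^{G-j-1}\bigr),$$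
and the integral of the right side over the compact manifold $\tilde X$ is $0$ (pair it with the constant function $1$). Summing over $j$ from $0$ to $G-1$ gives $\int_{\tilde X}(dd^c\phi)^G=\int\theta^G=[\Gamma:\Gamma(N)]\deg(\lambda_1-tD)^G$. The set $B$ is pluripolar and carries no mass. On its complement the measure is $(dd^cu_s)^G$. Now $\Gamma/\{\pm1\}$ acts effectively on $\mathbb H_g$, and $\Gamma(N)$ injects into it with index $\frac12[\Gamma:\Gamma(N)]$. Hence
$$\deg(\lambda_1-tD)^G=\tfrac12\int_{\Gamma\backslash\mathbb H_g}(dd^cu_s)^G\qquad(t\text{ rational}).\tag{14}$$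

## 9. The Monge–Ampère measure of $u_s$ and the volume formula

**Step 12: from complex to real Monge–Ampère.** For smooth convex $\psi$, in the coordinates $\tau_{ij}$ ($i\le j$), $\partial_{\tau_a}\partial_{\bar\tau_b}\psi(\operatorname{Im}\tau)=\frac14\psi_{ab}$, so
$$(dd^c\psi(\operatorname{Im}\tau))^G=G!(8\pi)^{-G}\det(\psi_{ab})\prod_a(i\,d\tau_a\wedge d\bar\tau_a)=G!(4\pi)^{-G}\det(\psi_{ab})\,dX\,dY.$$
For a general convex $\psi$, the Alexandrov measure $\mathrm{MA}_{\mathbb R}(\psi)(A)$ is the Lebesgue measure of the set of (sub)gradients of $\psi$ at points of $A$. For smooth $\psi$ it is $\det(\psi_{ab})\,dY$, and like the Bedford–Taylor measure it is weakly continuous under locally uniform convergence of convex functions. Approximating by convolutions, we get for every convex $\psi$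
$$(dd^c\psi(\operatorname{Im}\tau))^G=G!(4\pi)^{-G}\,dX\otimes\mathrm{MA}_{\mathbb R}(\psi).\tag{15}$$

**Step 13: the flattened region has no mass.** By Step 2 the gradient of $\psi_s$ at $Y$ has coordinates $-(T(Y)_{ii},2T(Y)_{ij})$. By Step 3, the set of $Y$ with $Y^{-1}\notin K_s$ has gradient image inside a linear image of $\partial K_s$, which is a null set, being the boundary of a convex set. On $\{Y^{-1}\in K_s\}$ we have $T(Y)=Y^{-1}$, so there the gradient is that of $-\log\det$. Thus $\mathrm{MA}_{\mathbb R}(\psi_s)=1_{\{Y^{-1}\in K_s\}}\mathrm{MA}_{\mathbb R}(-\log\det)$. The map $Y\mapsto Y^{-1}$ is injective with Jacobian $(\det Y)^{-(g+1)}$ in absolute value, and each of the $g(g-1)/2$ off-diagonal coordinates contributes a factor $2$. So $\mathrm{MA}_{\mathbb R}(-\log\det)=2^{g(g-1)/2}(\det Y)^{-(g+1)}dY$.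

**Step 14: proof of (C).** In the situation of (11), $(\operatorname{Im}\gamma\tau)^{-1}\in K_s$ means that $\Lambda$ contains no nonzero $v$ with $S_\tau(v)<s$. As $\Lambda\supseteq\Lambda(\tau)$, this says that $L$ contains none. The first term of (11) is pluriharmonic and $d\mu$ is $\gamma$-invariant. Hence on $\mathbb H_g$
$$(dd^cu_s)^G=C_g\,1_{A(s)}\,d\mu,\qquad C_g=\frac{G!\,2^{g(g-1)/2}}{(4\pi)^G},\qquad A(s)=\{\tau:S_\tau(v)\ge s\ \forall v\in L\setminus0\}.$$
With (14) this is (4) for rational $t$. For arbitrary $t$ let rational $t_1$ increase to $t$, with $s_1=4\pi t_1$. The left side of (4) is a polynomial in $t$. On the right, $A(s)=\bigcap_{s_1<s}A(s_1)$ and $\mu(\Gamma\backslash\mathbb H_g)<\infty$ (Siegel), so the measure is continuous from the left. Hence (4) holds for all $0<s<1$. $\square$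

## 10. Möbius inversion over isotropic sublattices, and unfolding

It remains to compute $\mu(\Gamma\backslash A(s))$ as a function of $s$.

**Step 15: sign and size of the Möbius numbers.** We need the sign of $m(q)$ for non-vanishing and its size for convergence.

**Lemma 2.** If $W(q)$ spans $\mathbb R^r$, then $(-1)^rm(q)$ is a positive integer, at most $\mathcal N(q)^r$, where $\mathcal N(q)$ is the number of lines spanned by elements of $W(q)$.

*Proof.* We show, for the lattice of spans of any finite spanning set of nonzero vectors in $\mathbb R^r$, that $1\le(-1)^r\mu(\hat0,\hat1)\le\#\{\text{bases}\}$, where a basis is a set of $r$ independent atoms and atoms are the lines. This suffices, as there are at most $\mathcal N(q)^r$ bases. The case $r=0$ is trivial. Let $r\ge1$ and fix an atom $a$. For $y\ge a$ put $f(y)=\sum_{x\vee a=y}\mu(\hat0,x)$. For every $z\ge a$,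
$$\sum_{a\le y\le z}f(y)=\sum_{x\le z}\mu(\hat0,x)=0,$$
so $f\equiv0$ by induction on $z$. In particular $\sum_{x\vee a=\hat1}\mu(\hat0,x)=0$. Joins are sums of subspaces, so $x\vee a=\hat1$ iff $x=\hat1$ or $x$ is a hyperplane of the lattice not containing $a$. Therefore
$$\mu(\hat0,\hat1)=-\sum_{x\text{ hyperplane},\ a\not\subset x}\mu(\hat0,x).$$
Such $x$ exist: extend $a$ to a basis of atoms and span the others. The interval $[\hat0,x]$ is the lattice of spans of the given vectors lying in $x$, which span $x$; so by induction $1\le(-1)^{r-1}\mu(\hat0,x)\le\#\{\text{bases of }x\}$. A basis of $x$ together with $a$ is a basis, and distinct pairs ($x$, basis of $x$) give distinct bases. Both inequalities follow. $\square$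

**Step 16: the indicator of $A(s)$ as a sum over cusps.** Put $m_s(q)=m(q/s)$. Fix $\tau$ and consider the finite lattice of primitive sublattices rationally spanned by sets of vectors with $S_\tau(v)<s$. As $s<1$, they are all isotropic, and the top element is $\Lambda(\tau)$. For $\Lambda$ in this lattice, $\mu(0,\Lambda)$ depends only on the vectors of $\Lambda$ with $S_\tau<s$ and equals $m_s(S_\tau|_\Lambda)$. For all other primitive isotropic $\Lambda$ the short vectors do not span, and $m_s(S_\tau|_\Lambda)=0$. Since $\sum_\Lambda\mu(0,\Lambda)$ is $1$ if $\Lambda(\tau)=0$ and $0$ otherwise,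
$$1_{A(s)}(\tau)=\sum_{r=0}^g\ \sum_{\substack{\Lambda\subset L\text{ primitive isotropic}\\\mathrm{rk}\Lambda=r}}m_s(S_\tau|_\Lambda).\tag{16}$$
The term $r=0$ is the constant $1$.

**Step 17: unfolding.** Let $P_r$ be the stabilizer of $\Lambda_r=\{(0,(n_1,0))\}$. The primitive isotropic sublattices of rank $r$ are the $\Lambda_r\gamma$, $\gamma\in P_r\backslash\Gamma$, and $S_\tau|_{\Lambda_r\gamma}\cong S_{\gamma\tau}|_{\Lambda_r}$ by (1). So
$$\int_{\Gamma\backslash\mathbb H_g}\sum_{\mathrm{rk}\Lambda=r}|m_s(S_\tau|_\Lambda)|\,d\mu=\int_{P_r\backslash\mathbb H_g}|m_s(S_\tau|_{\Lambda_r})|\,d\mu.\tag{17}$$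

**Step 18: the rank-$r$ integral is a power of $s$.** Let $r\ge1$, $k=g-r$, and use the coordinates $(\tau',z,\tau'')$ of Section 8 with $i=k$; put $Y'=\operatorname{Im}\tau'$. Then $S_\tau|_{\Lambda_r}=(Y'')^{-1}$ and $\det Y=\det Y'\det Y''$. For fixed $z,\tau'$ the matrices $\operatorname{Im}\tau''$ and $Y''$ differ by a constant, so $dX\,dY$ is the product of the Lebesgue measures in $\tau'$, $z$, $\operatorname{Re}\tau''$ and $Y''$.

The unipotent radical $U$ of $P_r$ consists of the maps
$$z\mapsto z+a\tau'+b,\qquad\tau''\mapsto\tau''+az^T+za^T+a\tau'a^T+c,\qquad a,b\in\mathbb Z^{r\times k},\ c\in\mathrm{Sym}_r(\mathbb Z).$$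
It fixes $\tau'$, and it fixes $Y''$ because it acts trivially on $\Lambda_r$. On $z$ it acts by a lattice of covolume $(\det Y')^r$, and its center acts on $\operatorname{Re}\tau''$ with covolume $1$. The Levi quotient $\mathrm{GL}_r(\mathbb Z)\times\mathrm{Sp}(2k,\mathbb Z)$ acts on $(Y'',\tau')$ in the standard way. If $r<g$, the subgroup $\{\pm1\}\times\{\pm1\}$ acts trivially on $(Y'',\tau')$. Of it, $(-1,-1)$ acts trivially on $\mathbb H_g$, and $(-1,1)$ acts by $z\mapsto-z$, which halves the volume of the fibre over $(Y'',\tau')$ to $\frac12(\det Y')^r$. If $r=g$, only $\pm1\in\mathrm{GL}_g(\mathbb Z)$ occurs, it acts trivially, and the fibre volume is $1$.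

Put $v_0=1$ and $v_k=\frac12\mu(\mathrm{Sp}(2k,\mathbb Z)\backslash\mathbb H_k)$ for $k\ge1$. Since $(\det Y')^{-(g+1)+r}=(\det Y')^{-(k+1)}$ is the invariant density on $\mathbb H_k$, in all cases
$$\tfrac12\int_{P_r\backslash\mathbb H_g}|m_s(S_\tau|_{\Lambda_r})|\,d\mu=v_k\cdot\tfrac12\int_{\mathrm{GL}_r(\mathbb Z)\backslash\mathrm{Pos}_r}|m_s(Y''^{-1})|(\det Y'')^{-(g+1)}dY''.$$
Substitute $q=Y''^{-1}$, $dY''=\det(q)^{-(r+1)}dq$: the density becomes $\det(q)^{g+1-(r+1)}=\det(q)^k$. Then substitute $q\mapsto sq$, which produces $s^{rk+r(r+1)/2}$ and turns $m_s$ into $m$. The result is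
$$\tfrac12\,v_k\,s^{c_r}J_{r,k},\quad J_{r,k}=\int_{\mathrm{GL}_r(\mathbb Z)\backslash\mathrm{Pos}_r}|m(q)|\det(q)^k\,dq,\quad c_r=rk+\frac{r(r+1)}2=G-\frac{k(k+1)}2.\tag{18}$$
The last equality is the expansion of $G=\frac{(k+r)(k+r+1)}2$.

## 11. Convergence of the integrals $J_{r,k}$

**Step 19: the integrals are finite and positive.** Finiteness is needed to integrate (16) term by term, and positivity for non-vanishing.

**Lemma 3.** $0<J_{r,k}<\infty$ for $r\ge1$, $k\ge0$.

*Proof.* *Positivity.* $m(q)\ne0$ on the nonempty open set of $q$ for which all standard basis vectors have $q<1$, by Lemma 2.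

*Reduction.* Every $\mathrm{GL}_r(\mathbb Z)$-orbit contains a form
$$q(x)=\sum_jd_j\Bigl(x_j+\sum_{l>j}n_{jl}x_l\Bigr)^2,\qquad|n_{jl}|\le\tfrac12,\quad d_j\le\tfrac43d_{j+1}.$$
To see this, let $e_1$ be a minimal vector and $d_1=q(e_1)$. Apply induction to the form induced on $\mathbb Z^r/\mathbb Ze_1$ by projection along $e_1$, and lift the resulting basis so that $|n_{1l}|\le\frac12$. Minimality gives $d_1\le q(e_2)=d_2+d_1n_{12}^2\le d_2+\frac14d_1$. In these coordinates $q_{jj}$ is $d_j$ plus terms of lower index, and $q_{jl}$ is $d_jn_{jl}$ plus terms of lower index, so $dq=\prod_jd_j^{r-j}\,dd_j\prod dn_{jl}$.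

*Finiteness.* If $m(q)\ne0$, some $x\in W(q)$ has $x_r\ne0$, so $d_r\le q(x)<1$ and all $d_j$ are bounded. Count the integral solutions of $q(x)<1$ coordinate by coordinate from $x_r$ down to $x_1$. Given the later coordinates, $x_j$ lies in an open interval of length at most $2d_j^{-1/2}$. So $\mathcal N(q)\le\prod_j(2d_j^{-1/2}+1)\le\mathrm{const}\cdot\prod_jd_j^{-1/2}$, and Lemma 2 gives $|m(q)|\le\mathrm{const}\cdot\prod_jd_j^{-r/2}$. Hence $J_{r,k}$ is at most a constant times
$$\int_{d_j\le\frac43d_{j+1},\ d_r<1}\ \prod_jd_j^{a_j}\frac{dd_j}{d_j},\qquad a_j=k+r-j+1-\tfrac r2.$$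
Put $d_r=t_r$ and $d_j=\frac43t_jd_{j+1}$ with $0<t_j\le1$, so that $d_j$ is a constant times $t_jt_{j+1}\cdots t_r$. The integral becomes a constant times $\prod_{l}\int_0^1t_l^{A_l}\frac{dt_l}{t_l}$ with
$$A_l=\sum_{j\le l}a_j=l\Bigl(k+\frac{r+1-l}2\Bigr)>0\qquad(1\le l\le r),$$
which is finite. $\square$

## 12. Comparing coefficients

**Step 20: proof of (A).** By Lemma 3, (17), (18) and $\mu(\Gamma\backslash\mathbb H_g)<\infty$, the sum (16) may be integrated term by term over $\Gamma\backslash\mathbb H_g$. By Lemma 2 the rank-$r$ terms have sign $(-1)^r$. With (C), for all $0<t<\frac1{4\pi}$ and $s=4\pi t$,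
$$\sum_{j=0}^G\binom Gj(-t)^j\deg\lambda_1^{G-j}D^j=C_g\Bigl(v_g+\sum_{r=1}^g(-1)^r\,\tfrac12\,v_{g-r}\,J_{r,g-r}\,(4\pi t)^{c_r}\Bigr).\tag{19}$$
Both sides are polynomials in $t$ that agree on an interval, so their coefficients agree. On the right only $t^0$ and $t^{c_r}$, $1\le r\le g$, occur. The coefficient of $t^{c}$ on the left belongs to $n=G-c$. For $c=c_r$ this is $n=\frac{k(k+1)}2$ with $k=g-r$, and for $c=0$ it is $n=G$, i.e. $k=g$. Hence $\deg\lambda_1^nD^{G-n}=0$ unless $n=\frac{k(k+1)}2$ for some $0\le k\le g$. This is (A), the conjecture for every $g\ge1$.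

**Step 21: proof of (B).** The exponents $0,c_1,\dots,c_g$ are distinct, since $c_1=g>0$ and $c_{r+1}-c_r=g-r>0$ for $r<g$. So each coefficient on the right of (19) is a single term. The constant term of (19), applied to $\mathcal A_k$ with $k\ge1$ and $n=\frac{k(k+1)}2$, gives
$$\ell_k=n!\,2^{k(k-1)/2}(4\pi)^{-n}v_k>0,$$
which also holds for $k=0$. For $c=c_r$, use $\binom Gc=\frac{G!}{n!\,c!}$ and compare coefficients of $t^c$ in (19):
$$\deg\lambda_1^nD^c=(-1)^{c+r}\,n!\,c!\,2^{g(g-1)/2}(4\pi)^{-n}\,\tfrac12\,v_kJ_{r,k}=(-1)^{c+r}\,c!\,2^{kr+\frac{r(r-1)}2-1}\,\ell_k\,J_{r,k},$$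
where the last step uses $\frac{g(g-1)}2-\frac{k(k-1)}2=kr+\frac{r(r-1)}2$. This is (3). By Lemma 3 and $\ell_k>0$ it is nonzero, of sign $(-1)^{c+r}$. Together with $\ell_g>0$ this gives the "if and only if". $\blacksquare$

*A check for $r=1$.* Here $m(q)=-1$ for $0<q<1$ and $0$ otherwise, so $J_{1,g-1}=\int_0^1q^{g-1}dq=\frac1g$ and
$$\deg\lambda_1^{g(g-1)/2}D^g=(-1)^{g-1}(g-1)!\,2^{g-2}\,\ell_{g-1}.$$
Inserting the value of $\ell_{g-1}$ from the first formula quoted in Section 1 gives exactly the second one. For $g=1$ it gives $\deg D=\frac12$.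

## 13. Genus two in full: $J_{2,0}=\frac{11}{72}$

For $g=2$ the quoted formulas give $\ell_2=\frac1{2880}$ and $\deg\lambda_1D^2=-\frac1{24}$, and $\deg\lambda_1^2D=0$. By (3) with $k=0$, $r=2$, $c=3$, the last number is $\deg D^3=-6J_{2,0}$. We compute this integral.

**Step 22: an Euler characteristic formula for $m(q)$.** Take $q\in\mathrm{Pos}_2$ such that distinct lines spanned by primitive integral vectors have distinct $q$-values; this holds almost everywhere. Let $N$ be the number of lines $\pm x$ ($x$ primitive, $q(x)<1$), let $E$ be the number of pairs of such lines forming a basis of $\mathbb Z^2$, and let $F$ be the number of triples of such lines of the form $\{\pm x,\pm y,\pm(x+y)\}$ with $x,y$ a basis. We claim $E-F=N-1$ if $N\ge1$. Then $|m(q)|=E-F$ in all cases, since $m=N-1$ for $N\ge2$ while $m=0=E-F$ for $N\le1$.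

Add the lines in increasing order of $q$. The lines forming a basis with $z$ are $\pm(w_0+jz)$, $j\in\mathbb Z$, and
$$q(w_0+jz)=q(z)(j-j_0)^2+\det q/q(z)$$
for some real $j_0$. So the $j$ with $q(w_0+jz)<q(z)$ lie in an open interval of length less than $2$ (possibly empty). There are at most two of them, and if there are two they are consecutive, say $w$ and $w+z$.

If there are two, adding $z$ creates two pairs and the one triple $\{\pm z,\pm w,\pm(w+z)\}$, so $E-F$ grows by $1$.

If there is at most one, let $w$ be the line with smallest value among all $w_0+jz$. Then $\max(q(w),q(z))\le q(w\pm z)$. Write $p\le P$ for the smaller and larger of $q(w),q(z)$. From $q(w\pm z)=q(w)+q(z)\pm2b$, where $b$ is the bilinear value at $(w,z)$, we get $2|b|\le p$. A vector with both coordinates nonzero, $\alpha$ for the vector of value $p$ and $\beta$ for the other, has value at least $\beta^2P+p(\alpha^2-|\alpha\beta|)$. If $|\alpha|\ge|\beta|$ this is at least $P$. If $|\alpha|<|\beta|$ then $|\beta|\ge2$ and it is at least $\beta^2P-\frac14\beta^2p\ge3P$.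 So $w$ and $z$ are the two lines with smallest values: $z$ is the first line if it has no earlier partner, and the second if it has one. Consequently the first line contributes nothing, the second creates one pair and no triple, and every later line raises $E-F$ by $1$. This proves the claim.

**Step 23: unfolding over pairs and triples.** $\mathrm{GL}_2(\mathbb Z)/\{\pm1\}$ is transitive on pairs of lines forming a basis, with stabilizer of order $4$ (the signed permutation matrices modulo $\pm1$). It is also transitive on the triples, with stabilizer of order $6$ (all permutations of the three lines). So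
$$\int E=\tfrac14\,\mathrm{vol}\{q>0:q_{11},q_{22}<1\}=\tfrac14\int_0^1\!\!\int_0^12\sqrt{ab}\,da\,db=\tfrac14\cdot\tfrac89=\tfrac29 .$$
For triples use $A=q(e_1)$, $B=q(e_2)$, $C=q(e_1+e_2)$, so $dq=\frac12dA\,dB\,dC$. The form is positive definite iff $\sqrt A,\sqrt B,\sqrt C$ satisfy the strict triangle inequalities. In the unit cube, with $a=\sqrt A$ and so on, the set $\sqrt C\ge\sqrt A+\sqrt B$ has volume
$$\int_0^18c\Bigl(\int_{a+b\le c}ab\,da\,db\Bigr)dc=\int_0^18c\cdot\tfrac{c^4}{24}\,dc=\tfrac1{18}.$$
The three such sets are disjoint up to null sets, so $\int F=\frac16\cdot\frac12\bigl(1-\frac3{18}\bigr)=\frac5{72}$. Hence $J_{2,0}=\frac{16}{72}-\frac5{72}=\frac{11}{72}$ and $\deg D^3=-\frac{11}{12}$. In genus two the polynomial (19) is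
$$\deg(\lambda_1-tD)^3=\frac1{2880}-\frac{t^2}8+\frac{11\,t^3}{12},$$
with the coefficient of $t$, and only that one, equal to zero.
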